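# A count of commuting $p$-elements that is not a character

## 1. Groups with a normal $p$-complement

Let $G$ be a finite group and $p$ a prime. Write $G_p$ for the set of $p$-elements of $G$ (order a power of $p$; the identity is included) and $G_{p'}$ for the set of $p$-regular elements (order prime to $p$). An element that is not $p$-regular is called $p$-singular. We use the same notation $X_p$, $X_{p'}$ for any subgroup $X$. Every $g\in G$ can be written in exactly one way as $g=g_pg_{p'}$ with $g_p\in G_p$, $g_{p'}\in G_{p'}$ and $g_pg_{p'}=g_{p'}g_p$.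

**Definition.** $\Psi_G=\Psi_{1,p,G}$ is the class function with
$$\Psi_{G}(y)=|G_p\cap C_G(y)|\ \text{ for } y\in G_{p'},\qquad \Psi_{G}(g)=0\ \text{ for } g\notin G_{p'}.$$

So at a $p$-regular element $y$ we count the $p$-elements that commute with $y$. For $G=S_3$ and $p=2$ the value at $1$ is $4$ (the identity and three transpositions), the value at a $3$-cycle is $1$, and the value at a transposition is $0$. One checks that $\Psi_G=1+\mathrm{sgn}+\chi_2$, where $\chi_2$ has degree $2$: the degrees give $1+1+2=4$, and at a $3$-cycle $1+1-1=1$, at a transposition $1-1+0=0$.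

We use $\langle\alpha,\beta\rangle=\frac1{|G|}\sum_g\alpha(g)\overline{\beta(g)}$. Since $\Psi_G$ is real, its multiplicities can be written in three ways. For a character $\chi$ of $G$,
$$\langle\chi,\Psi_G\rangle=\frac1{|G|}\sum_{y\in G_{p'}}\chi(y)\,|G_p\cap C_G(y)|=\frac1{|G|}\sum_{x\in G_p}\ \sum_{y\in C_G(x)_{p'}}\chi(y)=\frac1{|G|}\sum_{g\in G}\chi(g_{p'}).\tag{1}$$
The second form sums over commuting pairs $(x,y)$ with $x\in G_p$, $y\in G_{p'}$, starting from $x$; the third uses that such pairs correspond to elements $g=xy$. For $\chi=1$ the third form gives $\langle 1,\Psi_G\rangle=1$ for every $G$.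

**Lemma 1.** $\Psi_G$ is a generalized character, that is, an integral combination of irreducible characters.

**Proof.** We must show that (1) is an integer for each character $\chi$. Put $\beta(g)=\chi(g_{p'})$. Let $E\le G$ be an elementary subgroup in Brauer's sense. It is nilpotent, so $E=E_p\times E_{p'}$, now a direct product of two subgroups, and $\beta|_E=1_{E_p}\times\chi|_{E_{p'}}$ is a character. By Brauer's characterization of characters, $\beta$ is a generalized character of $G$, and (1) says $\langle\chi,\Psi_G\rangle=\langle\beta,1\rangle\in\mathbb Z$. $\blacksquare$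

A normal $p$-complement of $G$ is a normal subgroup $K$ of order prime to $p$ and index a power of $p$; for instance $A_3$ in $S_3$ when $p=2$. If $K$ exists, then $G_{p'}=K$, because a $p$-regular element has trivial image in the $p$-group $G/K$. A group with a normal $p$-complement is also called $p$-nilpotent.

**Proposition 2.** If $G$ has a normal $p$-complement $K$, then $\Psi_G$ is a character.

**Proof.** For $x\in G_p$ we have $C_G(x)_{p'}=C_G(x)\cap K=C_K(x)$, which is a subgroup. So the inner sum of the second form of (1) is
$$\sum_{y\in C_K(x)}\chi(y)=|C_K(x)|\,\langle\chi|_{C_K(x)},1\rangle\ \ge 0 .$$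
Hence $\langle\chi,\Psi_G\rangle\ge0$ for all $\chi\in\mathrm{Irr}(G)$, and it is an integer by Lemma 1. $\blacksquare$

What changes for a general group? Only one thing: $C_G(x)_{p'}$ need not be a subgroup, so the inner sum is no longer the dimension of a fixed space times a group order, and nothing forces it to be non-negative. The following conjecture comes from Geoffrey R. Robinson, "A generalized character related to the local structure and representation theory of a finite group", arXiv:2505.03976 (2025). Let $(\mathbb K,R,\mathbb F)$ be a splitting $p$-modular system for $G$: $R$ is a complete discrete valuation ring with fraction field $\mathbb K$ of characteristic $0$ and residue field $\mathbb F$ of characteristic $p$, and both fields are large enough for $G$.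

**Conjecture.** $\Psi_{1,p,G}$ is always a character, and may always be afforded by a projective $RG$-module.

The second assertion implies the first. We shall prove that both are false, and that there are nevertheless two large classes of groups where the second one holds. Recall that $O_{p'}(G)$ is the largest normal subgroup of order prime to $p$, that $O_{p',p}(G)$ is the full preimage in $G$ of $O_p(G/O_{p'}(G))$, and that $O_{p',p,p'}(G)$ is the full preimage of $O_{p'}(G/O_{p',p}(G))$. For $G=A_4$ and $p=2$ these are $1$, $V_4$, $A_4$. A group with $G=O_{p',p,p'}(G)$ is $p$-solvable of $p$-length at most one. A subgroup $P$ is TI (trivial intersection) if $P\cap P^g$ is $P$ or $1$ for every $g\in G$. The Sylow $2$-subgroups of $A_5$ are TI: each consists of $1$ and the three double transpositions fixing a given point, and a double transposition fixes only one point.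

**Theorem 1.** There is a solvable group $G$ of order $5^5\cdot48=150000$, of the form $5^{1+4}\rtimes(C_4\circ SL_2(3))$, and $\chi\in\mathrm{Irr}(G)$ of degree $50$ with $\langle\chi,\Psi_{1,2,G}\rangle=-1$. Moreover $G=O_{2',2,2'}(G)$.

**Theorem 2.** With $G$ as in Theorem 1, for every finite group $\Gamma$ and every $k\ge0$ the group $G^{k+1}\times\Gamma$ has an irreducible character $\xi$ with $\langle\xi,\Psi_{1,2,G^{k+1}\times\Gamma}\rangle=-4^k$. So the multiplicities are unbounded below, and every finite group is a direct factor of a counterexample.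

**Theorem 3.** Let $p$ be any prime. $\Psi_{1,p,G}$ is afforded by a projective $RG$-module if

(a) $G/O_p(G)$ has a normal $p$-complement (in particular if $G$ is $p$-nilpotent or has a normal Sylow $p$-subgroup), or

(b) the Sylow $p$-subgroups of $G$ are TI (in particular if they have order $p$).

Theorem 1 shows that hypothesis (a) cannot be weakened to "$p$-solvable of $p$-length one". The counterexample has $p=2$; these notes do not decide what happens if one allows only odd primes.

## 2. Negative terms in $A_4$, and what compensates them

The sensible first attempt is to prove that every inner sum $\sum_{y\in C_G(x)_{p'}}\chi(y)$ is non-negative, as in Proposition 2. It fails in $A_4$ with $p=2$. The $2$-elements are the four elements of $V_4$. For $x=1$ the inner sum is over the identity and the eight $3$-cycles. For an involution $x$, $C_{A_4}(x)=V_4$, so the inner sum is just $\chi(1)$. Therefore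
$$\langle\chi,\Psi_{A_4}\rangle=\frac1{12}\Bigl(\chi(1)+\sum_{c\ \text{a 3-cycle}}\chi(c)+3\chi(1)\Bigr).$$
Let $\omega=e^{2\pi i/3}$ and let $\chi$ be a linear character of order $3$; it takes each of the values $\omega,\bar\omega$ on four $3$-cycles. The term at $x=1$ is $1+4\omega+4\bar\omega=-3$, which is negative. But the three involutions contribute $3\cdot1$, and the total is exactly $0$. For the trivial character we get $(9+3)/12=1$ and for the character of degree $3$, which vanishes on $3$-cycles, $(3+9)/12=1$. So $\Psi_{A_4}=1+\chi_3$.

The group $A_5$ with $p=2$ behaves well too. There are $16$ elements of $2$-power order, and each element of order $3$ or $5$ commutes with only one, the identity. So $\langle\chi,\Psi\rangle=\frac1{60}\bigl(16\chi(1)+\sum\chi(y)\bigr)$, where $y$ runs over the $20$ elements of order $3$ and the $24$ of order $5$. For the degrees $1,3,3,4,5$ this gives $\frac{16+44}{60}$, $\frac{48+12}{60}$ (twice), $\frac{64+20-24}{60}$, $\frac{80-20}{60}$; all are equal to $1$, and indeed $1+3+3+4+5=16$.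

In $A_4$ the cancellation has a reason: the normal subgroup $V_4$ acts trivially on the modules that matter in characteristic $2$. We now make this precise, and this proves Theorem 3(a). Later we shall arrange that the negative term survives while the terms compensating it become small.

## 3. Projective modules and the role of $O_p(G)$

We recall the facts on Brauer characters that we need. Let $\mathrm{IBr}(G)$ be the set of irreducible Brauer characters, functions on $G_{p'}$. For $\varphi\in\mathrm{IBr}(G)$ let $\Phi_\varphi$ be the character of the projective indecomposable $RG$-module attached to $\varphi$. By Navarro, *Characters and Blocks of Finite Groups*, Thm 2.13, the $\Phi_\varphi$ form a basis of the space of class functions vanishing on $p$-singular elements, and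
$$\frac1{|G|}\sum_{y\in G_{p'}}\Phi_\varphi(y)\overline{\mu(y)}=\delta_{\varphi\mu}\qquad(\varphi,\mu\in\mathrm{IBr}(G)).\tag{2}$$
By Cor. 2.16 of the same book, every $\varphi\in\mathrm{IBr}(G)$ is an integral combination of restrictions to $G_{p'}$ of ordinary characters. For a Brauer character $\varphi$ put, in analogy with (1),
$$m_G(\varphi)=\frac1{|G|}\sum_{y\in G_{p'}}\varphi(y)|G_p\cap C_G(y)|=\frac1{|G|}\sum_{x\in G_p}\ \sum_{y\in C_G(x)_{p'}}\varphi(y)=\frac1{|G|}\sum_{g\in G}\varphi(g_{p'}).\tag{3}$$

**Lemma 3.** $\Psi_G=\sum_{\varphi\in\mathrm{IBr}(G)}m_G(\varphi)\Phi_\varphi$ with $m_G(\varphi)\in\mathbb Z$. So $\Psi_G$ is afforded by a projective $RG$-module if and only if $m_G(\varphi)\ge0$ for all $\varphi\in\mathrm{IBr}(G)$.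

**Proof.** If $\varphi$ is the restriction of an ordinary character $\chi$, then $m_G(\varphi)=\langle\chi,\Psi_G\rangle\in\mathbb Z$ by Lemma 1. By integral combination, $m_G(\varphi)\in\mathbb Z$ for all $\varphi\in\mathrm{IBr}(G)$. Since $\Psi_G$ vanishes on $p$-singular elements, $\Psi_G=\sum_\varphi c_\varphi\Phi_\varphi$, and (2) gives $c_\varphi=\frac1{|G|}\sum_{y\in G_{p'}}\Psi_G(y)\overline{\varphi(y)}$. This is the complex conjugate of $m_G(\varphi)$, because $\Psi_G$ is real; as $m_G(\varphi)$ is an integer, $c_\varphi=m_G(\varphi)$. If all these are non-negative, take the direct sum of the projective indecomposable modules with these multiplicities. Conversely, the character of any projective module is a non-negative integral combination of the $\Phi_\varphi$, and the $\Phi_\varphi$ are linearly independent. $\blacksquare$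

For $S_3$ and $p=2$ there are two irreducible Brauer characters, $1$ and $\varphi$ of degree $2$ with value $-1$ at $3$-cycles. Here $m(1)=\frac{4+2}{6}=1$, $m(\varphi)=\frac{8-2}{6}=1$, and $\Psi=\Phi_1+\Phi_\varphi$ with $\Phi_1=1+\mathrm{sgn}$, $\Phi_\varphi=\chi_2$.

**Proof of Theorem 3(a).**

**Step 1.** *We pass to $\bar G=G/O_p(G)$.* Let $\varphi\in\mathrm{IBr}(G)$. A normal $p$-subgroup acts trivially on every simple module in characteristic $p$, so $\varphi$ comes from a Brauer character of $\bar G$, also called $\varphi$. The image of $g_{p'}$ in $\bar G$ is $(\bar g)_{p'}$. So in the last form of (3) the summand depends only on $\bar g$, each $\bar g$ arises $|O_p(G)|$ times, and $m_G(\varphi)=m_{\bar G}(\varphi)$.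

**Step 2.** *We repeat Proposition 2 in $\bar G$.* Let $K$ be the normal $p$-complement of $\bar G$. Then $\bar G_{p'}=K$ and $C_{\bar G}(x)_{p'}=C_K(x)$ for $x\in\bar G_p$. Since $K$ has order prime to $p$, $\varphi|_K$ is an ordinary character, so each inner sum in (3) for $\bar G$ is $|C_K(x)|\langle\varphi|_{C_K(x)},1\rangle\ge0$. Hence $m_G(\varphi)\ge0$, and Lemma 3 applies.

If $G$ is $p$-nilpotent, so is its quotient $\bar G$. If the Sylow $p$-subgroup $P$ is normal, then $\bar G=G/P$ is a $p'$-group, so it is its own normal $p$-complement; in this case $m_G(\varphi)=\frac1{|\bar G|}\sum_{y\in\bar G}\varphi(y)=\delta_{\varphi,1}$ and $\Psi_G=\Phi_1$. $\blacksquare$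

## 4. Trivial intersection Sylow subgroups

**Proof of Theorem 3(b).** Subgroups of order $p$ are TI, since two distinct ones meet trivially. Let $P$ be a TI Sylow $p$-subgroup. If $P=1$, use (a). So let $P\ne1$ and $J=N_G(P)$. The plan is to compare $\Psi_G$ with the induced character $(\Psi_J)^G$, and to show that the difference is accounted for by a projective module that can be split off.

**Step 1.** *We realize $\Psi_J$ by a projective module with trivial quotient.* By Schur–Zassenhaus $J=P\rtimes C$ with $C$ a $p'$-group, and every $y\in J_{p'}$ is $J$-conjugate into $C$. Let $\mathcal P=\mathrm{Ind}_C^J\mathbb F$, the permutation module on $J/C$. It is projective, because $\mathbb F$ is a projective $\mathbb FC$-module. The cosets are $aC$ with $a\in P$, and $y\in C$ sends $aC$ to $(yay^{-1})C$; so the Brauer character of $\mathcal P$ at $y$ is $|C_P(y)|$. Since $J_p=P$, we have $\Psi_J(y)=|C_P(y)|$ for $y\in J_{p'}$. So $\mathcal P$ has Brauer character $\Psi_J|_{J_{p'}}$, and it maps onto the trivial module $\mathbb F$ by the sum of coefficients.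

**Step 2.** *We compute $(\Psi_J)^G$ on $p$-regular elements.* The cosets $gJ$ correspond to the Sylow subgroups $S=gPg^{-1}$, so for $y\in G_{p'}$
$$(\Psi_J)^G(y)=\sum_{S\in\mathrm{Syl}_p(G),\ y\in N_G(S)}|C_S(y)|.$$
The identity is counted once for each $S$ normalized by $y$, that is, $(1_J)^G(y)$ times. Now let $x\ne1$ be a $p$-element of $C_G(y)$. By TI it lies in exactly one Sylow subgroup $S$, and $S^y$ contains $x^y=x$, so $S^y=S$. Thus $x$ is counted exactly once, and these $x$ contribute $\Psi_G(y)-1$. Hence
$$\Psi_G=(\Psi_J)^G-\bigl((1_J)^G-1\bigr)\quad\text{on }G_{p'}.\tag{4}$$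

**Step 3.** *We show that the subtracted part belongs to a projective module.* The module $\mathrm{Ind}_J^G\mathbb F$ is the permutation module on $\mathrm{Syl}_p(G)$. The trivial submodule spanned by the sum of all points maps to $|G:J|\ne0$ in $\mathbb F$ under the sum of coefficients, so $\mathrm{Ind}_J^G\mathbb F=\mathbb F\oplus Y$ for some $Y$. A $p$-subgroup normalizing a Sylow subgroup $S$ lies in $S$, because its product with $S$ is a $p$-group. So the stabilizer in $P$ of a point $S$ is $P\cap S$, which is $P$ if $S=P$ and $1$ otherwise. Thus $P$ has one fixed point and all other orbits are regular, and $(\mathrm{Ind}_J^G\mathbb F)|_P\cong\mathbb F\oplus(\text{free})$. By Krull–Schmidt we may cancel $\mathbb F$, so $Y|_P$ is free. A module whose restriction to a Sylow $p$-subgroup is projective is itself projective, so $Y$ is projective.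

**Step 4.** *We split $Y$ off and lift.* The composite $\mathrm{Ind}_J^G\mathcal P\to\mathrm{Ind}_J^G\mathbb F\to Y$ is surjective onto a projective module, so it splits. Its kernel $X$ is a direct summand of the projective module $\mathrm{Ind}_J^G\mathcal P$, hence projective, and by (4) its Brauer character is $\Psi_G|_{G_{p'}}$. As $R$ is complete, $X$ lifts to a projective $RG$-module. The character of the lift vanishes on $p$-singular elements and agrees with $\Psi_G$ on $G_{p'}$, so it is $\Psi_G$. $\blacksquare$

## 5. A family of groups with $O_2(G)=1$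

From now on $p=2$. The proof of Theorem 3(a) stops as soon as $O_p(G)=1$ and $G$ has no normal $p$-complement: passing to $G/O_p(G)$ changes nothing, and $C_G(x)_{p'}$ need not be a group. So we take a group $L$ like $A_4$, where a negative term occurs, and put a group $N$ of odd order below it, on which the $2$-elements act nontrivially. We want a character of large degree that the $2$-elements "see" in different ways: one pair of $2$-elements should keep the whole negative term, and the others should contribute little.

**The group $L$.** Let $V=\mathbb F_5^2$ and let $f$ be the determinant form on $V$; it is alternating, nondegenerate and $SL_2(5)$-invariant. Let $L\le SL_2(5)$ be the preimage of a subgroup $A_4$ of $PSL_2(5)\cong A_5$, and $Q$ the preimage of $V_4\lhd A_4$. So $|L|=24$, $|Q|=8$ and $Q\lhd L$. The only involution of $SL_2(5)$ is $-1$, since an involution is diagonalizable with eigenvalues $\pm1$ and determinant $1$. We need three facts.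

(L1) *The $2$-elements of $L$ are the elements of $Q$: $\pm1$ and six elements $l$ of order $4$ with $l^2=-1$.* A $2$-element of $L$ has image in $V_4$. An element $l\in Q\setminus\{\pm1\}$ has image of order $2$, so $l^2=\pm1$, and $l^2=1$ is excluded because $-1$ is the only involution.

(L2) *The elements of odd order in $L$ are $1$ and eight elements of order $3$, four in each nontrivial coset of $Q$.* Each $3$-cycle of $A_4$ has two preimages $g,-g$, with $g^3=\pm1$, so exactly one of them has order $3$. Each nontrivial coset of $V_4$ in $A_4$ consists of four $3$-cycles.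

(L3) *If $l\in Q$ has order $4$, then $C_L(l)\le Q$.* The image of $C_L(l)$ centralizes an involution of $A_4$, and the centralizer of that involution in $A_4$ is $V_4$.

By (L1) $Q$ is the quaternion group of order $8$, and $L$ is its semidirect product with a group of order $3$ acting nontrivially, so $L\cong SL_2(3)$.

**Definition.** In these notes, an admissible space is an $\mathbb F_5L$-module $W$ of dimension $2m\ge2$ with a nondegenerate alternating $L$-invariant form $B$, on which $-1\in L$ acts as $-\mathrm{id}_W$.

The first example is $W=V$, $B=f$, $m=1$. Let $W$ be admissible. Then $L$ acts faithfully: the kernel does not contain $-1$, so it meets the $2$-group $Q$ trivially (each nontrivial element of $Q$ is $-1$ or squares to $-1$), so it is a normal subgroup of order $1$ or $3$; and a normal subgroup of order $3$ would map to one in $A_4$, which has none. We identify $L$ with its image in $GL(W)$.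

**The group $H$.** Let $u=2\cdot\mathrm{id}_W$. In $\mathbb F_5$ we have $2^2=-1$, so $u$ has order $4$, $u^2=-\mathrm{id}_W$ is the element $-1\in L$, and
$$B(uv,uv')=4B(v,v')=-B(v,v').$$
As $L$ preserves $B$, $u\notin L$. Put $H=\langle u\rangle L$. Then $u\in Z(H)$, $L\lhd H$, $|H|=48$ and $H=L\,\dot\cup\,uL$; so $H$ is the central product $C_4\circ SL_2(3)$. For $h\in H$ let $s(h)=\pm1$ be defined by $B(hv,hv')=s(h)B(v,v')$; it is $1$ on $L$ and $-1$ on $uL$.

**The groups $N$, $G$, $M$.** Let $N=W\times\mathbb F_5$ with
$$(v,a)(v',a')=(v+v',\ a+a'+3B(v,v')),$$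
where $3=\frac12$ in $\mathbb F_5$. Bilinearity of $B$ gives associativity, and $(v,a)^{-1}=(-v,-a)$ as $B(v,v)=0$. The commutator of $(v,a)$ and $(v',a')$ is $(0,3B(v,v')-3B(v',v))=(0,B(v,v'))$. As $B$ is nondegenerate, the center is $Z=\{(0,a)\}$, of order $5$; $N$ is an extraspecial group of order $5^{2m+1}$ (its center has order $5$ and equals its commutator subgroup, and $N/Z\cong W$ is elementary abelian). The group $H$ acts on $N$ by automorphisms $h\cdot(v,a)=(hv,s(h)a)$. Let
$$G=G(W)=N\rtimes H,\qquad M=NL\lhd G,\qquad |G:M|=2 .$$
Note that $L$ centralizes $Z$, while every element of $uL$ inverts $Z$.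

$G$ is solvable and $G=O_{2',2,2'}(G)$: the group $N$ is a normal subgroup of odd order, so $N\le O_{2'}(G)$; the image of $\langle u\rangle Q$ in any quotient of $G/N\cong H$ is a normal $2$-subgroup; and $H/\langle u\rangle Q$ has order $3$. Finally $O_2(G)=1$: a normal $2$-subgroup $D$ satisfies $[D,N]\le D\cap N=1$; an element $nh$ ($n\in N$, $h\in H$) that centralizes $N$ acts on $N/Z\cong W$ as $h$, so $h=1$ and $n\in Z$. So $D\le Z$, and $D=1$. Reduction modulo $O_2(G)$ is of no use here.

**The character $\theta$.** Fix a nontrivial linear character $\lambda$ of $Z$ and let $\theta\in\mathrm{Irr}(N)$ lie over $\lambda$. If $n\in N\setminus Z$, some conjugate of $n$ is $nz$ with $1\ne z\in Z$, so $\theta(n)=\lambda(z)\theta(n)$ and $\theta(n)=0$. Since $\theta|_Z=\theta(1)\lambda$, $1=\langle\theta,\theta\rangle=\theta(1)^2|Z|/|N|$, so $\theta(1)=5^m$. In particular $\theta$ is the only irreducible character over $\lambda$. As $L$ centralizes $Z$, $\theta$ is $L$-invariant. The index $|M:N|=24$ is coprime to $o(\theta)\theta(1)$, a power of $5$ (here $o(\theta)$ is the order of the linear character $\det\theta$).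 So $\theta$ extends to $M$ (Isaacs, *Character Theory of Finite Groups*, Cor. 6.28 or 8.16).

## 6. The multiplicity formula

**Lemma 4.** Let $W$ be admissible and let $\psi$ be an extension of $\theta$ to $M$. Then $\psi^G$ is irreducible of degree $2\cdot5^m$, and
$$\langle\psi^G,\Psi_G\rangle=\langle\psi,\Psi_G|_M\rangle=\frac1{24}\Bigl(2\sum_{l\in L_{2'}}\psi(l)+6\Bigr).\tag{5}$$

Before the proof, compare this with $L$ itself. By (L1)–(L3) and (1), a character $\varphi$ of $L$ has $\langle\varphi,\Psi_L\rangle=\frac1{24}\bigl(2\sum_{l\in L_{2'}}\varphi(l)+6\varphi(1)\bigr)$: the elements $\pm1$ each give the sum over $L_{2'}$, and each of the six elements of order $4$ gives $\varphi(1)$. In (5) the compensating $6\psi(1)$ has shrunk to $6$. This is what the group $N$ is for.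

**Proof.**

**Step 1.** *We reduce to $M$.* Since $u$ inverts $Z$, $\lambda^u=\lambda^{-1}\ne\lambda$, so $\theta^u\ne\theta$, and the inertia group of $\theta$ in $G$ is $M$. By Clifford's theorem $\psi^G$ is irreducible. Frobenius reciprocity gives the first equality in (5). As in (1),
$$\langle\psi,\Psi_G|_M\rangle=\frac1{|M|}\sum_{y\in M_{2'}}\psi(y)\,|G_2\cap C_G(y)|=\frac1{|M|}\sum_{x\in G_2}S(x),\qquad S(x)=\sum_{y\in C_M(x)_{2'}}\psi(y).\tag{6}$$

**Step 2.** *We show that $2$-elements inside $M$ contribute nothing.* Let $x\in G_2\cap M$. The group $Z$ is central in $M$ and has odd order, so multiplication by $z\in Z$ permutes $C_M(x)_{2'}$, and $\psi(yz)=\lambda(z)\psi(y)$. Hence $S(x)=\lambda(z)S(x)$ for all $z\in Z$, and $S(x)=0$. So it is the elements outside $M$, which invert $Z$, that decide; this is why $u$ was added.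

**Step 3.** *We describe the $2$-elements outside $M$ up to conjugation by $N$.* Let $x\in G_2\setminus M$. Then $x\in Nh$ for a unique $h\in H$; $h\in uL$, and $h$ is a $2$-element, being the image of $x$ in $G/N\cong H$. As $|N|$ is odd, $\langle x\rangle\cap N=1$, so $|\langle x\rangle|=|\langle h\rangle|$, and both are Sylow $2$-subgroups of $N\langle h\rangle=\langle x\rangle N$. So $\langle x\rangle$ is carried to $\langle h\rangle$ by conjugation with some $x^in$, hence with some $n\in N$. The conjugate $x^n$ lies in $Nh\cap\langle h\rangle$. If $h^i\in Nh$, then $h^{i-1}\in N\cap H=1$; so $x^n=h$. Conversely all $N$-conjugates of $h$ lie in $Nh$. So $Nh$ contains exactly $|N:C_N(h)|$ elements of $G_2$, all conjugate under $N\le M$, and $S$ takes the same value on them, because $\psi$ is a class function of $M$.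

**Step 4.** *We determine $C_M(h)_{2'}$ and rewrite the sum.* The element $h$ normalizes $N$ and $L$, and every element of $M$ is $nl$ with unique $n\in N$, $l\in L$; so $nl$ commutes with $h$ if and only if both $n$ and $l$ do. As $|N|$ is odd, $nl$ has odd order if and only if its image in $M/N\cong L$ has, that is, if and only if $l$ has. Hence
$$\langle\psi,\Psi_G|_M\rangle=\frac1{|M|}\sum_{h\in(uL)_2}|N:C_N(h)|\sum_{l\in C_L(h)_{2'}}\ \sum_{n\in C_N(h)}\psi(nl).\tag{7}$$
Since $u$ is a central $2$-element of $H$, $ul$ is a $2$-element if and only if $l$ is, so $(uL)_2=uQ$ by (L1). These are the elements $\pm u$ and six elements $ul$ with $l$ of order $4$.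

**Step 5.** *We compute the contribution of $h=\pm u$.* It acts on $W$ as the scalar $2$ or $3$ and on $Z$ as $-1$, so $C_N(h)=1$. Also $C_L(h)=L$. Each of the two contributes $|N|\sum_{l\in L_{2'}}\psi(l)$ to the sum in (7).

**Step 6.** *We compute the contribution of $h=ul_0$ with $l_0\in Q$ of order $4$.* On $W$ we have $l_0^2=-1$, so $l_0$ is diagonalizable with eigenvalues in $\{2,3\}$. On each eigenspace $B$ vanishes: if $l_0v=cv$ and $l_0v'=cv'$ with $c\in\{2,3\}$, then $B(v,v')=B(l_0v,l_0v')=c^2B(v,v')=-B(v,v')$. A totally isotropic subspace has dimension at most $m$, so both eigenspaces have dimension exactly $m$. Therefore $h=2l_0$ has eigenvalues $4$ and $6=1$, each with multiplicity $m$, and $|C_W(h)|=5^m$. As $h$ acts as $-1$ on $Z$, $C_N(h)=\{(v,0):v\in C_W(h)\}$ has order $5^m$ and meets $Z$ trivially. Next, $C_L(h)=C_L(l_0)$ is a $2$-group by (L3), so only $l=1$ occurs in (7). As $\theta$ vanishes off $Z$, $\sum_{n\in C_N(h)}\theta(n)=\theta(1)=5^m$. The contribution is $|N:C_N(h)|\cdot5^m=|N|$. In other words, $C_N(h)$ has only a one-dimensional fixed space in a module affording $\theta$.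

Adding up, with $|M|=24|N|$, gives (5). $\blacksquare$

## 7. Values at elements of order $3$

By (5) we need the values of the extensions of $\theta$ at elements of order $3$ in $L$. Since the Sylow $3$-subgroups of $L$ have order $3$ and are conjugate, every element of order $3$ is $L$-conjugate to $t$ or $t^{-1}$, for any fixed $t$ of order $3$. In particular $|C_W(t)|$ does not depend on $t$.

**Lemma 5.** Let $W$ be admissible of dimension $2m$. Then $|C_W(t)|=5^{2r}$ for some $r$ with $0\le r\le m-1$, and there is an extension $\tilde\theta$ of $\theta$ to $M$ with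
$$\tilde\theta(t)=(-1)^{m+r}5^r\quad\text{for all } t\in L \text{ of order }3.$$

**Proof.** Fix $t$ and an extension $\hat\theta$ of $\theta$, afforded by a representation $\mathcal X$ of $M$.

**Step 1.** *We check that $\dim C_W(t)$ is even.* As $3\ne5$, $W=C_W(t)\oplus(t-1)W$. For $c\in C_W(t)$ we have $B(c,tv-v)=B(t^{-1}c,v)-B(c,v)=0$, so the two summands are orthogonal. Hence $B$ is nondegenerate on $C_W(t)$, whose dimension is therefore even, say $2r$. As $L$ is faithful, $r\le m-1$.

**Step 2.** *We find the absolute value.* Put $T_v=\mathcal X((v,0))$ for $v\in W$. For $v\ne v'$ the element $(v,0)(v',0)^{-1}=(v-v',-3B(v,v'))$ lies outside $Z$, so $\mathrm{tr}(T_vT_{v'}^{-1})=0$. If $\sum_vc_vT_v=0$, multiplying by $T_{v'}^{-1}$ and taking traces gives $5^mc_{v'}=0$. So the $5^{2m}$ operators $T_v$ are linearly independent, and they form a basis of $\mathrm{Mat}_{5^m}(\mathbb C)$. As $t(v,0)t^{-1}=(tv,0)$, we have $\mathcal X(t)T_v\mathcal X(t)^{-1}=T_{tv}$. So conjugation by $\mathcal X(t)$ permutes this basis, and its trace is the number of fixed points, $|C_W(t)|=5^{2r}$. On the other hand, the trace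 of $A\mapsto\mathcal X(t)A\mathcal X(t)^{-1}$ is $\mathrm{tr}\,\mathcal X(t)\cdot\mathrm{tr}\,\mathcal X(t)^{-1}=|\hat\theta(t)|^2$. Hence $|\hat\theta(t)|^2=5^{2r}$.

**Step 3.** *We find $\hat\theta(t)$ up to a unit.* Let $\alpha=\hat\theta(t)\in\mathbb Z[\omega]$, so $\alpha\bar\alpha=5^{2r}$. The polynomial $X^2+X+1$ has no root modulo $5$, so $5$ is prime in the principal ideal domain $\mathbb Z[\omega]$. Write $\alpha=5^i\beta$ with $5\nmid\beta$; then $\beta\bar\beta=5^{2(r-i)}$. If $r>i$, then $5$ divides $\beta$ or $\bar\beta$, hence divides $\beta$ in either case, a contradiction. So $i=r$ and $\beta$ is a unit, and $\alpha=5^r\delta\omega^j$ with $\delta=\pm1$.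

**Step 4.** *We find the sign by a congruence.* The ideal $(1-\omega)$ contains $3=(1-\omega)(1-\omega^2)$, and it is proper, since $1-\omega$ has norm $3$. As $\alpha$ is a sum of $5^m$ powers of $\omega$, $\alpha\equiv5^m\equiv(-1)^m$ modulo $(1-\omega)$. Also $5^r\delta\omega^j\equiv(-1)^r\delta$. So $(-1)^r\delta\equiv(-1)^m$, and as $1\not\equiv-1$ (otherwise $2$ and $3$, hence $1$, would lie in the ideal), $\delta=(-1)^{m+r}$.

**Step 5.** *We remove $\omega^j$ by a twist.* The group $M/NQ\cong L/Q$ is cyclic of order $3$, generated by the image of $t$. Let $\tau$ be its linear character with $\tau(t)=\omega^{-j}$, and put $\tilde\theta=\hat\theta\tau$. This extends $\theta$, and $\tilde\theta(t)=(-1)^{m+r}5^r$. This is real, so $\tilde\theta(t^{-1})$ is the same, and every element of order $3$ of $L$ is conjugate to $t$ or $t^{-1}$. $\blacksquare$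

Put $c=(-1)^{m+r}5^r$, and let $\tau'\ne1$ be a linear character of $M/NQ$. By (L2), $\tau'$ takes each of the values $\omega,\bar\omega$ on four elements of order $3$ of $L$. So
$$\sum_{l\in L_{2'}}\tilde\theta(l)=5^m+8c,\qquad \sum_{l\in L_{2'}}\tilde\theta\tau'(l)=5^m+4c(\omega+\bar\omega)=5^m-4c.\tag{8}$$

## 8. From $V$ to $V\otimes\mathbb F_{25}$

By (5), a negative multiplicity means that one of the sums (8) is less than $-3$. We try the small admissible spaces.

For $W=V$ we have $m=1$. An element $t$ of order $3$ has determinant $1$ on $V$ and is not the identity, so its eigenvalues are the two primitive cube roots of unity. Hence $r=0$ and $c=-1$. The sums (8) are $5-8=-3$ and $5+4=9$, and the multiplicities are $\frac{-6+6}{24}=0$ and $\frac{18+6}{24}=1$. The group $5^{1+2}\rtimes H$ just misses: the compensating $6$ is exactly enough.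

For $m=2$ Lemma 5 allows only $r=0$, $c=1$ or $r=1$, $c=-5$. If $r=0$ the sums are $25+8=33$ and $25-4=21$, with multiplicities $\frac{72}{24}=3$ and $\frac{48}{24}=2$. This is the case for the obvious choice $W=V\perp V$, where $t$ has no nonzero fixed vector. If $r=1$ the first sum is $25-40=-15$, well below $-3$. So we need a four-dimensional admissible space on which elements of order $3$ have a two-dimensional fixed space. The action of $Q$ on $V\perp V=V\otimes\mathbb F_5^2$ is fine; we only want to change the eigenvalues of $t$. We do this by letting $L/Q$ act on the second tensor factor.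

**Lemma 6.** There is an admissible space $W$ with $m=2$ and $r=1$.

**Proof.** Let $U=\mathbb F_{25}$, a two-dimensional $\mathbb F_5$-space, with
$$b(x,y)=xy^5+x^5y .$$
This is symmetric and $\mathbb F_5$-bilinear, and it is the trace of $xy^5$ from $\mathbb F_{25}$ to $\mathbb F_5$, so its values lie in $\mathbb F_5$. For $y\ne0$ the elements $xy^5$ run over all of $\mathbb F_{25}$, so $b$ is nondegenerate. Let $\varepsilon\in\mathbb F_{25}$ have order $3$. As $\varepsilon^6=1$, $b(\varepsilon x,\varepsilon y)=b(x,y)$. Let $L$ act on $U$ through $L\to L/Q\cong\langle\varepsilon\rangle$ by multiplication. Put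
$$W=V\otimes_{\mathbb F_5}U,\qquad B=f\otimes b .$$
As $f$ is alternating and $b$ symmetric, $B$ is skew-symmetric, so alternating, since $5$ is odd. It is nondegenerate because $f$ and $b$ are, and it is $L$-invariant. The element $-1\in Q$ acts as $-1$ on $V$ and trivially on $U$, hence as $-\mathrm{id}_W$. So $W$ is admissible of dimension $4$.

Let $t\in L$ have order $3$. On $V$ its eigenvalues are $\varepsilon,\varepsilon^{-1}$, as we saw. Since $t\notin Q$, it acts on $U$ as multiplication by $\varepsilon$ or $\varepsilon^{-1}$, an $\mathbb F_5$-linear map with eigenvalues $\varepsilon$ and $\varepsilon^5=\varepsilon^{-1}$. So on $W$ its eigenvalues are $\varepsilon^2,1,1,\varepsilon^{-2}$. As $t$ has order prime to $5$, it is diagonalizable over $\mathbb F_{25}$, so $|C_W(t)|=25$ and $r=1$. $\blacksquare$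

**Proof of Theorem 1.** Let $W$ be as in Lemma 6 and $G=G(W)$. By Section 5, $G=5^{1+4}\rtimes(C_4\circ SL_2(3))$ has order $5^5\cdot48$, is solvable, and $G=O_{2',2,2'}(G)$. Lemma 5 gives $\tilde\theta(t)=(-1)^{2+1}5=-5$ for all $t\in L$ of order $3$. Put $\chi=\tilde\theta^{\,G}$. By Lemma 4 it is irreducible of degree $50$, and by (5) and (8)
$$\langle\chi,\Psi_{1,2,G}\rangle=\frac{2(25-40)+6}{24}=\frac{-30+6}{24}=-1. \qquad\blacksquare$$

So $\Psi_{1,2,G}$ is not a character, and therefore it is not afforded by a projective $RG$-module. Both assertions of the conjecture fail.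

For the twisted extensions the same group gives positive values. With $\tau'\ne1$ and $\chi'=(\tilde\theta\tau')^G$, which is irreducible by Lemma 4,
$$\langle\chi',\Psi_G\rangle=\frac{2(25+20)+6}{24}=\frac{96}{24}=4.\tag{9}$$

## 9. Direct products and unbounded multiplicities

**Proof of Theorem 2.** An element $(a,b)$ of a direct product $A\times B$ is a $p$-element, or $p$-regular, if and only if $a$ and $b$ both are; and its centralizer is $C_A(a)\times C_B(b)$. So $\Psi_{A\times B}(a,b)=\Psi_A(a)\Psi_B(b)$, that is, $\Psi_{A\times B}=\Psi_A\otimes\Psi_B$. Therefore multiplicities multiply: $\langle\alpha\otimes\beta,\Psi_{A\times B}\rangle=\langle\alpha,\Psi_A\rangle\langle\beta,\Psi_B\rangle$. By (1), $\langle1_\Gamma,\Psi_\Gamma\rangle=1$ for every finite group $\Gamma$. Let $\chi$ be as in Theorem 1, let $\chi'$ be as in (9), and put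
$$\xi=\chi\otimes\chi'^{\otimes k}\otimes1_\Gamma\in\mathrm{Irr}(G^{k+1}\times\Gamma).$$
Then $\langle\xi,\Psi_{1,2,G^{k+1}\times\Gamma}\rangle=(-1)\cdot4^k\cdot1=-4^k$. $\blacksquare$
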